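# Spanning copies of a graph with small colour sum: a constant below 2

**Theorem 1.** Let $c:E(K_n)\to\{-1,+1\}$ be a balanced colouring, and let $H$ be a graph on $n$ vertices with maximum degree $\Delta$. Then some copy $H'$ of $H$ in $K_n$ satisfies
$$|c(H')|\le \tfrac{19}{10}\,\Delta .$$

## 1. Balanced colourings, copies, and the companion statements

For a subgraph $H$ of $K_n$ write $c(H)=\sum_{e\in E(H)}c(e)$. The colouring is **balanced** if $c(K_n)=0$, that is, exactly half of the edges have colour $-1$ and half have colour $+1$. This forces $\binom n2$ to be even, so $n\equiv 0$ or $1 \pmod 4$. A **copy** of $H$ in $K_n$ is a subgraph of $K_n$ isomorphic to $H$. Since $H$ has $n$ vertices, a copy is a graph on the whole vertex set $V=V(K_n)$. Isolated vertices are allowed, so "$H$ has $n$ vertices" is no restriction on which edges may occur.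

In words: half of the edges are red, half are blue, and we may place $H$ wherever we like. How close to equal can we make its numbers of red and blue edges, measured in units of the maximum degree? Mohr, Pardey and Rautenbach, in slightly generalised form, give a copy with $|c(H')|\le\Delta+\delta\le2\Delta$, where $\delta$ is the minimum degree of $H$. The paper of Lawrence Hollom, Adva Mond and Julien Portier, "Almost colour-balanced spanning forests in complete graphs", arXiv:2410.06148 (2024), asks whether $2\Delta$ can be replaced by $\alpha\Delta$ with a universal constant $\alpha<2$. Theorem 1 says yes, with $\alpha=19/10$. Three companion statements will be proved too.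

**Theorem 2.** For every $\Delta\ge1$, some copy satisfies $|c(H')|\le2\Delta-1$. This is sharp for $\Delta=1$.

**Theorem 3.** There is $\Delta_0$ such that, if $\Delta\ge\Delta_0$, some copy satisfies $|c(H')|\le\frac{11}6\Delta$.

**Theorem 4.** No constant $\alpha<1$ works in the question. Even for arbitrarily large $\Delta$, no constant $\alpha\le1/\sqrt2$ works.

Theorem 2 alone does not answer the question, since $(2\Delta-1)/\Delta\to2$. But for $\Delta\le10$ it gives $2\Delta-1\le\frac{19}{10}\Delta$. So Theorem 1 splits into small $\Delta$, handled by the exact argument for Theorem 2, and $\Delta\ge10$, handled by an approximate argument that tolerates errors of a constant per vertex.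

If $\Delta=0$ every copy has sum $0$. From now on $\Delta\ge1$.

**The case $n=4$ by hand.** Three edges are $+1$ and three are $-1$.

* $H$ is one edge and two isolated vertices: every copy has $|c|=1=\Delta$.
* $H$ is a perfect matching ($\Delta=1$). The three perfect matchings partition $E(K_4)$ and each has sum in $\{-2,0,2\}$. If none were $0$, then $c(K_4)$ would be $\pm2\pm2\pm2\in\{\pm2,\pm6\}$. So some perfect matching has sum $0$.
* $H=K_{1,3}$ ($\Delta=3$). Each star has sum in $\{\pm1,\pm3\}$, and the four star sums add up to $2c(K_4)=0$. If all were $\pm3$, there would be one star of sum $3$ and one of sum $-3$, and the edge between their centres would have both colours. So some star has $|c|=1$.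

## 2. Cliques and Pell equations: constants that cannot work

*This section proves Theorem 4, so that we know how far down one can hope to go.*

**No $\alpha<1$.** In the first case above, $n=4$, $\Delta=1$ and every copy has $|c|=1$. This also shows that the bound $2\Delta-1=1$ of Theorem 2 cannot be lowered for $\Delta=1$.

**Large $\Delta$: choosing the parameters.** We want a clique size $m$ for which $\frac12\binom m2$ falls well between consecutive values of $\binom j2$, and a balanced colouring in which the $+1$ edges form a clique.

The equation $X^2-8s^2=1$ has the solution $(3,1)$, and $(X,s)\mapsto(3X+8s,\,X+3s)$ preserves $X^2-8s^2$. So there are infinitely many positive solutions, all with $X$ odd. Writing $X=2m-1$ turns the equation into $4m(m-1)=8s^2$, that is, $\frac{m(m-1)}2=s^2$.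

The equation $X^2-2Y^2=-1$ has the solution $(1,1)$, and $(X,Y)\mapsto(3X+4Y,\,2X+3Y)$ preserves $X^2-2Y^2$. So there are infinitely many positive solutions. In each, $X^2=2Y^2-1$ is odd, so $2Y^2=X^2+1\equiv2\pmod 8$ and $Y$ is odd. Writing $X=2n-1$, $Y=2\ell-1$ turns the equation into $n(n-1)=2\ell(\ell-1)$, that is, $\binom\ell2=\frac12\binom n2$.

**Large $\Delta$: the construction.** Take $m,s$ from the first equation with $m\geq 2$, and $n\ge m$ and $\ell$ from the second. Choose $S\subset V$ with $|S|=\ell$. Colour the edges inside $S$ by $+1$ and all other edges by $-1$; this is balanced. Let $H=K_m\cup(n-m)K_1$, so $\Delta=m-1$. A copy whose clique has $j$ vertices in $S$ has sum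
$$2\binom j2-\binom m2=j(j-1)-s^2 .$$
If $j\le s$ this is at most $s(s-1)-s^2=-s$. If $j\ge s+1$ it is at least $(s+1)s-s^2=s$. So every copy has
$$|c(H')|\ge s=\sqrt{\tfrac{m(m-1)}2}=\sqrt{\tfrac m{2(m-1)}}\;\Delta>\tfrac1{\sqrt2}\Delta ,$$
and $m$ can be arbitrarily large. This proves Theorem 4. $\square$

For instance $m=9$, $s=6$, $n=21$, $\ell=15$: here $\binom{15}2=105=\frac12\binom{21}2$. The sums $j(j-1)-36$ jump from $-6$ at $j=6$ to $6$ at $j=7$, while $\Delta=8$.

## 3. Swapping two vertices, and the bound $\Delta+\delta$

For a copy $G$ and $p\ne q$ in $V$, let $G^{pq}$ be the image of $G$ under the transposition $(p\,q)$ of $V$. It is again a copy, and $(G^{pq})^{pq}=G$. Write $N_z=N_G(z)$. Let $z_+=z_+(G)$ and $z_-=z_-(G)$ be the numbers of edges of $G$ at $z$ of colour $+1$ and $-1$, and put $s(z)=z_+-z_-$. The set of edges of $G$ at $z$ is the *star* of $z$. Call $G$ **positive** if $c(G)>0$ and **negative** if $c(G)<0$.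

**Lemma 5.** For a copy $G$ and $p\ne q$,
$$c(G^{pq})-c(G)=\sum_{r\in N_p\setminus(N_q\cup\{q\})}\bigl(c(qr)-c(pr)\bigr)+\sum_{r\in N_q\setminus(N_p\cup\{p\})}\bigl(c(pr)-c(qr)\bigr).\tag{1}$$
Hence
$$-2(p_++q_+)\le c(G^{pq})-c(G)\le2(p_-+q_-).\tag{2}$$

*Proof.* Edges avoiding $p$ and $q$ do not move, and neither does an edge $pq$. If $r\neq p,q$ is a common neighbour, the pair of edges $pr,qr$ is mapped to itself. If $r$ is adjacent to $p$ only, the edge $pr$ is replaced by $qr$, and similarly for $q$. This is (1). A term with $r\in N_p$ is at most $2$ if $c(pr)=-1$ and at most $0$ if $c(pr)=+1$, so the first sum is at most $2p_-$; likewise the second is at most $2q_-$. For the lower bound, a term with $r\in N_p$ is at least $-2$ if $c(pr)=+1$ and at least $0$ if $c(pr)=-1$. $\square$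

**Averaging.** As $\sigma$ runs over $\mathrm{Sym}(V)$, every edge of $G$ is carried to every edge of $K_n$ equally often. So the average of $c(\sigma G)$ is $e(H)\,c(K_n)/\binom n2=0$. There is therefore a copy with sum $\le0$ and a copy with sum $\ge0$. The sensible first attempt is to walk from one to the other by swaps and look at the moment when the sign changes.

**Proposition 6** (the bound of Mohr, Pardey and Rautenbach)**.** Some copy satisfies $|c(H')|\le\Delta+\delta$.

*Proof.* Represent copies as $\varphi(H)$ for bijections $\varphi:V(H)\to V$. Fix $w\in V(H)$ of degree $\delta$. For $u\ne w$ put $p=\varphi(w)$, $q=\varphi(u)$. Then $\varphi\circ(w\,u)=(p\,q)\circ\varphi$, so passing from $\varphi$ to $\varphi\circ(w\,u)$ is a swap of $p,q$. In $\varphi(H)$ the vertex $p$ has degree $\delta$ and $q$ has degree at most $\Delta$. By (2) the sum changes by at most $2(\Delta+\delta)$ in absolute value.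

The transpositions $(w\,u)$ generate $\mathrm{Sym}(V(H))$, since $(u\,v)=(w\,u)(w\,v)(w\,u)$. So we can walk by such steps from a copy with sum $\le0$ to a copy with sum $\ge0$. At the first copy of the walk with sum $\ge0$, either this copy is the starting one and has sum $0$, or its predecessor is negative. In the second case two numbers, one negative and one non-negative, differ by at most $2(\Delta+\delta)$, so one of them has absolute value at most $\Delta+\delta$. $\square$

**Where this stops.** The gain comes from routing every swap through a vertex of small degree. If $H$ is regular there is none, and (2) allows a single swap to jump from $-2\Delta$ to $2\Delta$. Such jumps do occur. Take $n=4$, $G=\{xp,yr\}$ and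
$$c(xp)=c(yr)=c(xy)=-1,\qquad c(xr)=c(yp)=c(pr)=+1 .$$
This is balanced, $c(G)=-2$, and $G^{xy}=\{yp,xr\}$ has sum $+2$: one swap jumps by $4\Delta$ over zero. In this example a copy of sum $0$ exists, namely $\{xy,pr\}$, but the walk from $G$ to $G^{xy}$ does not see it. One has to look at a third vertex.

## 4. The six permutations of three vertices

**Lemma 7.** For distinct $x,y,z$,
$$c(G)+c\bigl((G^{xy})^{xz}\bigr)+c\bigl((G^{xy})^{yz}\bigr)=c(G^{xy})+c(G^{xz})+c(G^{yz}).\tag{3}$$

*Proof.* The graph $(G^{xy})^{xz}$ is the image of $G$ under $(x\,z)(x\,y)$, which is the 3-cycle $x\to y\to z\to x$. The graph $(G^{xy})^{yz}$ is the image under $(y\,z)(x\,y)$, which is the 3-cycle $x\to z\to y\to x$. So the left side is the sum of $c(\sigma G)$ over the even permutations $\sigma$ of $\{x,y,z\}$, and the right side is the sum over the odd ones. Consider the contribution of an edge $ab$ of $G$.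

* If $ab$ misses the triple, it contributes $3c(ab)$ to each side.
* If only $a$ is in the triple, $\sigma(a)$ takes each of the three values once over the even $\sigma$ and once over the odd $\sigma$.
* If both are in the triple, the pair $\{\sigma(a),\sigma(b)\}$ is determined by the image of the third vertex, which takes each value once over the even and once over the odd $\sigma$.

So the two sides agree edge by edge. $\square$

In the example above take $z=p$. Then $G^{xp}=G$ has sum $-2$, $G^{yp}=\{xy,pr\}$ has sum $0$, $(G^{xy})^{xp}=\{xy,pr\}$ has sum $0$, and $(G^{xy})^{yp}=G^{xy}$ has sum $2$. Identity (3) reads $-2+0+2=2-2+0$.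

**Definition.** A triple $(G;x,y)$ is **critical** if $c(G)<0<c(G^{xy})$. In the example, $(G;x,y)$ is critical. The notion is symmetric in $x$ and $y$.

**Lemma 8.** Suppose $|c(G)|\ge L$ for all copies $G$, where $L>\Delta$. Then:

(i) a critical $(G;x,y)$ exists;

(ii) if $(G;x,y)$ is critical and $z\ne x,y$, then at least one of these holds: $G^{xz}$ is positive; $G^{yz}$ is positive; $(G^{xy})^{xz}$ is negative; $(G^{xy})^{yz}$ is negative.

*Proof.* (i) The average of $c$ over the images of a copy is $0$ and no copy has sum $0$. So there are negative and positive copies. A negative copy can be carried to a positive one by a sequence of transpositions, and some step goes from negative to positive.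

(ii) By (3),
$$c(G^{xy})-c(G)=c\bigl((G^{xy})^{xz}\bigr)+c\bigl((G^{xy})^{yz}\bigr)-c(G^{xz})-c(G^{yz}).$$
If (ii) failed, the first two terms on the right would be at least $L$ and the last two sums at most $-L$, so the right side would be at least $4L>4\Delta$. But the left side is at most $4\Delta$ by (2). $\square$

This gets us past the obstruction. One jump over zero at $x,y$ forces, for *every* other vertex $z$, another jump over zero by a swap involving $z$. If all copies have $|c|$ near $2\Delta$, such a jump has size near $4\Delta$, and (2) then makes the star of $z$ almost monochromatic. We first use this exactly (Theorem 2), then approximately (Theorems 1 and 3).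

## 5. Jumps of size $4d$ in regular graphs: proof of Theorem 2

**Reduction.** If $\delta<\Delta$, Proposition 6 gives $|c(H')|\le\Delta+\delta\le2\Delta-1$. So let $H$ be $d$-regular with $d=\Delta\ge1$, and suppose for contradiction that $|c(G)|\ge2d$ for every copy $G$.

**Lemma 9.** Let $G$ be a copy of the $d$-regular graph $H$ and $p\ne q$. If $c(G^{pq})-c(G)=4d$, then $p,q$ are nonadjacent in $G$, $N_p\cap N_q=\emptyset$, and
$$c(pr)=-1,\ c(qr)=+1\ \text{ for } r\in N_p;\qquad c(qr)=-1,\ c(pr)=+1\ \text{ for } r\in N_q .$$
If the change is $-4d$, the same holds with all colours reversed. Under our assumption, every swap between a negative and a positive copy changes $c$ by exactly $\pm4d$, between the values $-2d$ and $2d$.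

*Proof.* The right side of (1) has at most $2d$ terms, each of absolute value at most $2$. If it equals $4d$, there are exactly $2d$ terms and each equals $2$. Having $2d$ terms means that $q\notin N_p$ and $N_p\cap N_q=\emptyset$; each term being $2$ gives the colours. The case $-4d$ is the same with each term $-2$. Finally, a swap between a negative and a positive copy changes $c$ by at least $4d$ in absolute value, hence by exactly $4d$, and both sums are then $\pm2d$. $\square$

### 5.1. Every star is monochromatic

*We take one critical triple and read off the colours around it.*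

Lemma 8 applies with $L=2d>d$. Take a critical $(G;x,y)$. By Lemma 9, $c(G)=-2d$ and $c(G^{xy})=2d$. If $c(xy)=-1$, replace $c$ by $-c$ and $G$ by $G^{xy}$: since $(-c)(G^{xy})=-2d$ and $(-c)(G)=2d$, the new triple is critical, the hypotheses are preserved, and $xy$ now has colour $+1$. So assume $c(xy)=+1$. By Lemma 9, $x,y$ are nonadjacent and $N_x\cap N_y=\emptyset$.

**Vertices in $N_x\cup N_y$.** Let $z\in N_x$; then $z\ne y$ and $z\notin N_y$. We go through the four options of Lemma 8(ii).

* If $G^{xz}$ were positive, Lemma 9 would make $x,z$ nonadjacent in $G$, which is false.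
* In $G^{xy}$ the vertex $z$ is adjacent to $y$. If $(G^{xy})^{yz}$ were negative, Lemma 9 (change $-4d$) would make $y,z$ nonadjacent in $G^{xy}$, which is false.
* If $(G^{xy})^{xz}$ were negative, Lemma 9 (change $-4d$, with $p=x$, $q=z$) would give $c(xs)=-1$ for all $s\in N_{G^{xy}}(z)$. But $y$ is such an $s$, and $c(xy)=+1$.

So $G^{yz}$ is positive. By Lemma 9 with $p=y$, $q=z$, all $G$-edges at $z$ have colour $-1$, and $c(zs)=+1$ for all $s\in N_y$. Symmetrically, for $z\in N_y$ all $G$-edges at $z$ have colour $-1$ and $c(zs)=+1$ for all $s\in N_x$.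

**Vertices outside $N_x\cup N_y\cup\{x,y\}$.** If $G^{xz}$ or $G^{yz}$ is positive, Lemma 9 says that the star of $z$ in $G$ is all $-1$. Otherwise $(G^{xy})^{xz}$ or $(G^{xy})^{yz}$ is negative, and the star of $z$ in $G^{xy}$ is all $+1$. As $z$ is adjacent to neither $x$ nor $y$, its star is the same in $G$.

Finally, Lemma 9 for the swap of $x,y$ in $G$ says that the stars of $x,y$ are all $-1$, and that $c(xr)=+1$ for $r\in N_y$ and $c(yr)=+1$ for $r\in N_x$. Altogether:

**Lemma 10.** Every star of $G$ is monochromatic. The stars at $\{x,y\}\cup N_x\cup N_y$ are all $-1$. The edges between $N_x$ and $N_y$, between $x$ and $N_y$, between $y$ and $N_x$, and the edge $xy$, all have colour $+1$.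

Let $Z_-,Z_+$ be the sets of vertices whose star has colour $-1,+1$. No edge of $G$ joins $Z_-$ to $Z_+$, since it would have both colours. From
$$d\,(|Z_+|-|Z_-|)=\sum_zs(z)=2c(G)=-4d$$
we get $|Z_-|-|Z_+|=4$, so $|Z_+|=\frac n2-2$. Also $n\ge2d+2$, because $\{x,y\}$, $N_x$, $N_y$ are disjoint.

### 5.2. Degree $d\ge2$

*We swap a neighbour of $x$ with a vertex of $Z_+$ and show that the pair $x,y$ must still jump over zero; this fixes two colours in contradictory ways.*

Now $n\ge6$, so there is $q\in Z_+$. Let $r\in N_x$ and $G'=G^{rq}$. By Lemma 10, $r\in Z_-$, so $N_r\subseteq Z_-$ and $N_q\subseteq Z_+$. In particular $N_r\cap N_q=\emptyset$ and $r,q$ are nonadjacent.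

**Step 1: the sum of $G'$.** By (1), using $c(rs)=-1$ for $s\in N_r$ and $c(qs)=+1$ for $s\in N_q$,
$$c(G')-c(G)=\sum_{s\in N_r}(c(qs)+1)+\sum_{s\in N_q}(c(rs)-1)=\sum_{s\in N_r}c(qs)+\sum_{s\in N_q}c(rs)\in[-2d,2d].$$
So $-4d\le c(G')\le0$, and by assumption $-4d\le c(G')\le-2d$. If $c(G')=-4d$, all terms are $-1$; since $x\in N_r$, this includes $c(qx)=-1$.

**Step 2: the swap of $x,y$ in $G'$.** We have $r,q\notin\{x,y\}$. In $G'$ the vertex $x$ has neighbourhood $(N_x\setminus\{r\})\cup\{q\}$. The vertex $y$ still has neighbourhood $N_y$, because $r\notin N_y$ and $q\notin Z_-\supseteq N_y$. These sets are disjoint and $x,y$ are nonadjacent in $G'$. By (1) and Lemma 10,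
$$g':=c(G'^{xy})-c(G')=2(d-1)+\bigl(c(yq)-c(xq)\bigr)+2d=4d-2+c(yq)-c(xq)\ge4d-4 .$$

**Step 3: $G'^{xy}$ is positive.** Suppose $c(G'^{xy})<0$. Then $c(G'^{xy})\le-2d$ and
$$-2d\ge c(G')+g'\ge-4d+(4d-4)=-4\ge-2d .$$
So equality holds throughout: $c(G')=-4d$ and $g'=4d-4$. The first gives $c(xq)=-1$ by Step 1, the second gives $c(xq)=+1$ (and $c(yq)=-1$), a contradiction.

**Step 4: the contradiction.** So $c(G'^{xy})\ge2d$, hence $g'\ge4d$, which forces $c(yq)=+1$ and $c(xq)=-1$. The situation of Lemma 10 is symmetric in $x$ and $y$. Running Steps 1–3 with some $r\in N_y$ and the same $q$ gives $c(xq)=+1$ and $c(yq)=-1$. Contradiction.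

### 5.3. Degree $d=1$: perfect matchings

Here $n$ is even and $\binom n2$ is even, so $4\mid n$. The case $n=4$ was done in Section 1: some perfect matching has sum $0$, against $|c|\ge2$. So $n\ge8$. A perfect matching has $\frac n2$ edges, an even number, so all sums are even; the assumption says that *no perfect matching has sum $0$*.

Write $M$ for the matching $G$ of Section 5.1, so $c(M)=-2$. It has $\frac n4+1\ge3$ *minus edges* (colour $-1$) and $\frac n4-1\ge1$ *plus edges* (colour $+1$).

**Definition.** Two minus edges of $M$ are **linked** if all four edges of $K_n$ between them have colour $+1$.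

As an example, suppose $V$ is split into $W_1,W_2$, with colour $-1$ inside each part and $+1$ across. Then each minus edge of $M$ lies in one part, and two minus edges are linked exactly when they lie in different parts. The plan is to prove that our colouring must be of this form and then to exclude it by parity.

By Lemma 10 the $M$-edges at $x$ and at $y$ are linked, so a linked pair exists.

**Two forbidden changes.** Let $U\subseteq V$ be a union of edges of $M$, let $M[U]$ be the set of these edges, and let $M_U$ be any perfect matching of $U$. Replacing $M[U]$ by $M_U$ must not give a perfect matching of sum $0$, so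
$$c(M_U)-c(M[U])\ne2.\tag{4}$$
If some linked pair is disjoint from $U$, then also
$$c(M_U)-c(M[U])\ne-2.\tag{5}$$
Otherwise we re-match the linked pair by two edges of colour $+1$ as well. This changes the sum by $+4$, and the result is $-2-2+4=0$.

**Step 1: if $e,f$ are linked and $g$ is another minus edge, then $g$ is linked to $e$ or to $f$.** *This makes "not linked" an equivalence relation.* On $U=e\cup f\cup g$ the matching $M$ has sum $-3$, so by (4) the sum $-1$ is forbidden. Let $z\in g$, $b\in e$ with $c(zb)=-1$, and let $z',b'$ be the other ends. The matching $\{zb,z'b',f\}$ has sum $-2+c(z'b')\ne-1$, so $c(z'b')=-1$. The same holds with $f$ in place of $e$. Suppose $g=zz'$ is linked to neither. Then we may label $e=uu'$ and $f=vv'$ so that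
$$c(zu)=c(z'u')=-1,\qquad c(z'v)=c(zv')=-1 .$$
The matching $\{zu,z'v,u'v'\}$ has sum $-1-1+1=-1$, because $e,f$ are linked. This is forbidden.

So the relation "equal or not linked" on minus edges is transitive: if $e\ne f$ were linked and $g$ different from both, $g$ could not be unlinked to both. It is an equivalence relation. It has $\kappa\ge2$ classes, and edges in different classes are linked.

**Step 2: if $e,f$ are linked and $h=qq'$ is a plus edge, then $c(aq)=c(bq')$ and $c(aq')=c(bq)$ for all $a\in e$, $b\in f$.** *This describes how plus edges see minus edges.* On $e\cup f\cup h$ the matching $M$ has sum $-1$, so by (4) the sum $+1$ is forbidden. With $a',b'$ the other ends of $e,f$, the matching $\{aq,bq',a'b'\}$ has sum $c(aq)+c(bq')+1\ne1$, so $c(aq)=c(bq')$. Exchanging $q$ and $q'$ gives the other equality.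

Every minus edge $g$ has a linked partner. So, for fixed $h=qq'$, the colour $c(aq)$ is the same for both ends $a$ of $g$; call it $t_g$. Likewise $c(aq')$ is constant on $g$; call it $s_g$. For linked $e,f$,
$$t_e=s_f,\qquad s_e=t_f.\tag{6}$$

**Step 3: there are exactly two classes, and each plus edge sees them with opposite colours.** Fix a plus edge $h=qq'$. Suppose the minus edge $g=zz'$ is disjoint from some linked pair. On $g\cup h$ the matching $M$ has sum $0$, so by (4) and (5) the sums $\pm2$ are forbidden. The matching $\{zq,z'q'\}$ has sum $t_g+s_g$, so $s_g=-t_g$.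

If $\kappa\ge3$, take pairwise linked $g,g_2,g_3$. By (6), $s_g=t_{g_2}=s_{g_3}=t_g$. But $g$ is disjoint from the linked pair $g_2,g_3$, so $s_g=-t_g$, a contradiction. So $\kappa=2$.

Fix a linked pair $e,f$ and a third minus edge $g_0$, which exists because there are at least three. Let $C_1$ be the class containing $g_0$ and $C_2$ the other class. Since $g_0$ is disjoint from $e,f$, we have $s_{g_0}=-t_{g_0}$, for every plus edge $h$. Every $f'\in C_2$ is linked to $g_0$, so by (6) $(t_{f'},s_{f'})=(s_{g_0},t_{g_0})$. Every $e'\in C_1$ is linked to such an $f'$, so $(t_{e'},s_{e'})=(s_{f'},t_{f'})=(t_{g_0},s_{g_0})$.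

Let $P_i$ be the set of ends of the edges in $C_i$. We can therefore label each plus edge as $qq'$ so that $q$ is joined to $P_1$ by $-1$ and to $P_2$ by $+1$, while $q'$ is joined to $P_1$ by $+1$ and to $P_2$ by $-1$. Let $Q,Q'$ be the sets of all $q$'s and all $q'$'s.

**Step 4: colours inside $Q\cup Q'$.** Let $g_0=zz'$, so $z,z'\in P_1$. For distinct plus edges $q_1q_1'$, $q_2q_2'$ let $U=g_0\cup q_1q_1'\cup q_2q_2'$. On $U$ the matching $M$ has sum $1$, and the linked pair $e,f$ is disjoint from $U$. By (4) and (5) the sums $3$ and $-1$ are forbidden.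

* $\{zq_1',\,z'q_2,\,q_1q_2'\}$ has sum $1-1+c(q_1q_2')\ne-1$, so $c(q_1q_2')=+1$.
* $\{zq_1',\,z'q_2',\,q_1q_2\}$ has sum $2+c(q_1q_2)\ne3$, so $c(q_1q_2)=-1$.
* $\{zq_1,\,z'q_2,\,q_1'q_2'\}$ has sum $-2+c(q_1'q_2')\ne-1$, so $c(q_1'q_2')=-1$.

**Step 5: colours inside $P_1$ and inside $P_2$.** Let $zz',ww'$ be distinct edges of the same class, and $qq'$ a plus edge. On their union $M$ has sum $-1$, so by (4) the sum $+1$ is forbidden. In $C_1$ the matching $\{zw,z'q',w'q\}$ has sum $c(zw)+1-1$. In $C_2$ the matching $\{zw,z'q,w'q'\}$ has sum $c(zw)+1-1$. In both cases $c(zw)=-1$. Since the ends were labelled arbitrarily, all four edges between $zz'$ and $ww'$ are $-1$.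

**Step 6: parity.** Put $W_1=P_1\cup Q$ and $W_2=P_2\cup Q'$. All edges inside $W_1$ are $-1$: those inside $P_1$ by Step 5 (and because minus edges are $-1$), those inside $Q$ by Step 4, those between $P_1$ and $Q$ by Step 3. The same holds inside $W_2$. All edges between $W_1$ and $W_2$ are $+1$: $P_1$–$P_2$ because different classes are linked, $P_1$–$Q'$ and $Q$–$P_2$ by Step 3, $Q$–$Q'$ by Step 4 and because plus edges are $+1$.

Balance gives $|W_1||W_2|=\frac12\binom n2$, that is, $4|W_1||W_2|=n(n-1)$, so $(|W_1|-|W_2|)^2=n^2-n(n-1)=n$. As $n$ is even, $n=4t^2$ for some positive integer $t$, and $|W_1|=2t^2\pm t\equiv t\pmod2$. On the other hand, the edges of $M$ between $W_1$ and $W_2$ are exactly its $\frac n4-1=t^2-1$ plus edges, and all other vertices of $W_1$ are matched inside $W_1$. So $|W_1|\equiv t^2-1\equiv t-1\pmod2$. Contradiction.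

This proves Theorem 2; its sharpness for $\Delta=1$ was shown in Section 2. $\square$

## 6. Almost monochromatic stars, and swaps that keep a triple critical

We now let the jumps fall short of $4\Delta$ by an error controlled by a parameter. **Standing assumption of this section:** $k>0$ is real, $\Delta\ge2k+2$, $K=2\Delta-k$ (so $K>\Delta$), and $|c(G)|>K$ for every copy $G$. We do not contradict this here; we extract inequalities (7)–(11), and specific values of $k$ finish the job in Sections 7 and 8.

The plan: a critical triple splits $V$ into a set $A$ of vertices with almost all $G$-edges $-1$ and a set $B$ with almost all $G$-edges $+1$. Swapping a vertex of $A$ with one of $B$ keeps the triple critical. Doing this repeatedly to the neighbours of one vertex $z$ cannot change the sign of $z$, and this controls the colours of edges of $K_n$ at $z$, not only of edges of $G$. For most vertices of $A$, almost all edges to $B$ must be $-1$; for most vertices of $B$, almost all edges to $A$ must be $+1$. These demands conflict.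

### 6.1. Signs

**Lemma 11.** Let $(G;x,y)$ be critical. Then $x_-,y_->\Delta-k$, and each $z\ne x,y$ satisfies $z_->\Delta-k$ or $z_+>\Delta-k-1$, but not both.

*Proof.* If a swap of $p,q$ leads from a negative to a positive copy, it changes $c$ by more than $2K$, so by (2) $2K<2(p_-+q_-)$, where $p_-,q_-$ refer to the copy before the swap. As $p_-,q_-\le\Delta$, both exceed $K-\Delta=\Delta-k$. In the same way, a swap from positive to negative gives $p_+,q_+>\Delta-k$.

Applied to the swap of $x,y$ in $G$, this gives the claim on $x,y$. For $z\ne x,y$ use Lemma 8(ii) with $L=K$. If $G^{xz}$ or $G^{yz}$ is positive, then $z_->\Delta-k$. Otherwise $(G^{xy})^{xz}$ or $(G^{xy})^{yz}$ is negative, and $z_+(G^{xy})>\Delta-k$. The neighbourhood of $z$ in $G^{xy}$ differs from $N_G(z)$ by replacing at most one vertex ($x$ by $y$ or $y$ by $x$), so $z_+(G)>\Delta-k-1$. Both inequalities cannot hold, since they would give $\deg z>2\Delta-2k-1>\Delta$. $\square$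

**Definition.** Let $(G;x,y)$ be critical. A vertex $z$ has **sign $-$** if $z_->\Delta-k$; then $z_+<k$. A vertex $z\ne x,y$ has **sign $+$** if $z_+>\Delta-k-1$; then $z_-<k+1$. By Lemma 11, $x,y$ have sign $-$ and every other vertex has exactly one sign.

With $\Delta=100$ and $k=10$, for instance, sign $-$ means more than $90$ edges of colour $-1$ and so fewer than $10$ of colour $+1$; sign $+$ means more than $89$ edges of colour $+1$ and so fewer than $11$ of colour $-1$.

**Lemma 12.** Let $(G;x,y)$ be critical, $p,q\notin\{x,y\}$, $p$ of sign $-$ and $q$ of sign $+$. Then $(G^{pq};x,y)$ is critical, and every $r\notin\{x,y,p,q\}$ has the same sign in $G$ and in $G^{pq}$.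

*Proof.* *$G^{pq}$ is negative.* By (2), $p_-\le\Delta$ and $q_-<k+1$, we get $c(G^{pq})<-K+2(\Delta+k+1)\le K$. The last inequality says $\Delta+k+1\le2\Delta-k$, which holds as $\Delta\ge2k+1$. A copy with sum below $K$ has sum below $-K$.

*$(G^{pq})^{xy}$ is positive.* In $G^{xy}$ we have $p_-(G^{xy})\ge p_-(G)-1>\Delta-k-1$, so $p_+(G^{xy})<k+1$; and $q_+(G^{xy})\le\Delta$. By (2), $c((G^{xy})^{pq})>K-2(k+1+\Delta)\ge-K$, so this copy is positive. As $(x\,y)$ and $(p\,q)$ are disjoint, they commute, and $(G^{xy})^{pq}=(G^{pq})^{xy}$.

*Signs.* The neighbourhood of $r$ changes by replacing at most one vertex. If $r$ changed from sign $-$ to sign $+$, then in $G^{pq}$ we would have $r_->\Delta-k-1$ and $r_+>\Delta-k-1$. If it changed from $+$ to $-$, we would have $r_+>\Delta-k-2$ and $r_->\Delta-k$. In both cases $r_++r_->2\Delta-2k-2\ge\Delta$, a contradiction. $\square$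

### 6.2. Counting degrees

*Here we show that both signs are common and that $n$ is not too small.*

Fix a critical $(G;x,y)$, which exists by Lemma 8(i). Let $A\ni x,y$ and $B$ be the sets of vertices of sign $-$ and $+$, and put $a=|A|$, $b=|B|$, so $a+b=n$. We have $\sum_zs(z)=2c(G)$. Also $c(G)<-K$, and by (2) $c(G)\ge c(G^{xy})-4\Delta>K-4\Delta=-(2\Delta+k)$. For $z\in A$ we have $-\Delta\le s(z)<k-(\Delta-k)=-(\Delta-2k)$. For $z\in B$ we have $\Delta-2k-2<s(z)\le\Delta$.

The upper bounds on $s$ give $-2(2\Delta+k)<2c(G)<-(\Delta-2k)a+\Delta b$, that is,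
$$(\Delta-2k)\,a<\Delta b+2(2\Delta+k).\tag{7}$$
The lower bounds on $s$ give $-\Delta a+(\Delta-2k-2)b\le2c(G)<-2K$, that is,
$$(\Delta-2k-2)\,b+2K<\Delta a.\tag{8}$$
By (1), the change from $G$ to $G^{xy}$ is at most twice the number of $r\ne x,y$ in exactly one of $N_x,N_y$, so at most $2(n-2)$; and it exceeds $2K$. So
$$n>K+2.\tag{9}$$

### 6.3. Repeated swaps around one vertex

**Lemma 13.** For $z\in A\setminus\{x,y\}$ let
$$R(z)=\{r\in N_z\cap(A\setminus\{x,y\}):c(zr)=-1\},\qquad T(z)=\{q\in B:c(zq)=+1\}.$$
If $|R(z)|\ge k$, then $|T(z)|<k$. For $z\in B$ let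
$$R'(z)=\{r\in N_z\cap B:c(zr)=+1\},\qquad T'(z)=\{q\in A\setminus\{x,y\}:c(zq)=-1\}.$$
If $|R'(z)|\ge k+1$, then $|T'(z)|<k+1$.

*Proof.* Let $z\in A\setminus\{x,y\}$ and suppose $|R(z)|,|T(z)|\ge k$. Vertices of $T(z)\cap N_z$ are joined to $z$ by $G$-edges of colour $+1$, so $|T(z)\cap N_z|\le z_+$. Hence both $|R(z)|$ and $|T(z)\setminus N_z|$ are at least $k-z_+$. Let $j$ be the smaller of these two sizes. Choose distinct $r_1,\dots,r_j\in R(z)$ and distinct $q_1,\dots,q_j\in T(z)\setminus N_z$, and swap $r_i,q_i$ successively for $i=1,\dots,j$. None of these vertices is $x$, $y$ or $z$.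

By Lemma 12 and induction, every intermediate copy is critical with $x,y$, and every vertex not yet swapped keeps its original sign. This includes $z$ and the pairs still to be swapped, so that Lemma 12 applies again: $r_i$ has sign $-$ and $q_i$ has sign $+$ when their turn comes. When it comes, $z$ is still adjacent to $r_i$ and not to $q_i$, as earlier swaps involved other vertices. The swap replaces the neighbour $r_i$ (edge colour $-1$) by $q_i$ (edge colour $+1$). So at the end $z$ has $z_-(G)-j$ edges of colour $-1$, and it still has sign $-$. Hence $\Delta-k<z_-(G)-j\le\Delta-z_+-j$, that is, $j<k-z_+$, a contradiction.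

Let $z\in B$ and suppose $|R'(z)|,|T'(z)|\ge k+1$. Vertices of $T'(z)\cap N_z$ number at most $z_-$, so $|R'(z)|$ and $|T'(z)\setminus N_z|$ are at least $k+1-z_-$. With $j$ the smaller size, swap $j$ disjoint pairs consisting of $q_i\in T'(z)\setminus N_z$ (sign $-$) and $r_i\in R'(z)$ (sign $+$). As before, each swap lowers the number of $+1$ edges at $z$ by one, and $z$ keeps sign $+$. So $\Delta-k-1<z_+-j\le\Delta-z_--j$, that is, $j<k+1-z_-$, a contradiction. $\square$

### 6.4. Most vertices satisfy the hypothesis of Lemma 13

*A vertex of $A$ with small $R(z)$ sends many $-1$ edges of $G$ into $B$, but vertices of $B$ have few $-1$ edges. So there are few such vertices.*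

From now on assume $\Delta>2k+2$. Let $A_0=\{z\in A\setminus\{x,y\}:|R(z)|<k\}$. Each $z\in A_0$ has more than $\Delta-k$ edges of $G$ of colour $-1$. Fewer than $k$ of them go to $A\setminus\{x,y\}$ and at most $2$ go to $x,y$, so more than $\Delta-2k-2$ go to $B$. In total, $G$ has at most $\sum_{z\in B}z_-\le b(k+1)$ edges of colour $-1$ between $A$ and $B$. So $|A_0|\le b(k+1)/(\Delta-2k-2)$.

Let $B_0=\{z\in B:|R'(z)|<k+1\}$. Each $z\in B_0$ has more than $\Delta-k-1$ edges of $G$ of colour $+1$, fewer than $k+1$ of them to $B$, so more than $\Delta-2k-2$ to $A$. In total there are at most $\sum_{z\in A}z_+\le ak$ edges of $G$ of colour $+1$ between $A$ and $B$. So $|B_0|\le ak/(\Delta-2k-2)$.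

With $A_1=A\setminus(A_0\cup\{x,y\})$ and $B_1=B\setminus B_0$ we get
$$|A_1|\ge a-2-\frac{b(k+1)}{\Delta-2k-2},\qquad|B_1|\ge b-\frac{ak}{\Delta-2k-2}.\tag{10}$$

By Lemma 13, each $z\in A_1$ has at most $k$ edges of $K_n$ of colour $+1$ to $B_1$, and each $z\in B_1$ has at most $k+1$ edges of colour $-1$ to $A_1$. Every edge of $K_n$ between $A_1$ and $B_1$ is of one of these two kinds, so
$$|A_1||B_1|\le k|A_1|+(k+1)|B_1|.\tag{11}$$

If $A_1,B_1$ have sizes linear in $n$ with good constants, and $k$ is a small enough multiple of $n$, then (11) is false. It remains to do the arithmetic.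

## 7. The constant $19/10$: proof of Theorem 1

For $\Delta\le10$, Theorem 2 gives a copy with $|c(H')|\le2\Delta-1\le\frac{19}{10}\Delta$. So let $\Delta\ge10$ and suppose that all copies have $|c|>\frac{19}{10}\Delta$. Put $k=\Delta/10\ge1$. Then $\Delta=10k$ and $K=20k-k=19k=\frac{19}{10}\Delta$. Moreover $\Delta-2k-2=8k-2\ge6k>0$ and $k+1\le2k$. So all of Section 6 applies.

**Step 1: $n$ against $k$.** By (9), $n>19k+2\ge21$, so $n\ge22$ and $k<n/19$.

**Step 2: $b$ is not small.** Dividing (7) by $k$ gives $8a<10b+42$. With $a=n-b$ this is $1.8\,b>0.8n-4.2$, which is at least $0.6n$ because $0.2n\ge4.4$. So $b>n/3$ and $a<2n/3$.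

**Step 3: $a$ is not small.** From (8) and $\Delta-2k-2\ge6k$ we get $6kb+38k<10ka$, so $6b+38<10a$. With $b=n-a$ this is $1.6\,a>0.6n+3.8$, so $a>\frac38n+2.375$. Hence $a-2>\frac{3n}8$ and $b<\frac{5n}8$.

**Step 4: the sizes of $A_1$ and $B_1$.** In (10) we have $\frac{k+1}{\Delta-2k-2}\le\frac{2k}{6k}=\frac13$ and $\frac k{\Delta-2k-2}\le\frac16$. So
$$|A_1|\ge a-2-\frac b3>\frac{3n}8-\frac{5n}{24}=\frac n6,\qquad|B_1|\ge b-\frac a6>\frac n3-\frac n9=\frac{2n}9 .$$

**Step 5: the contradiction.** Dividing (11) by $|A_1||B_1|>0$ and using $k+1\le2k$ and $k<n/19$,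
$$1\le\frac k{|B_1|}+\frac{2k}{|A_1|}<\frac1{19}\cdot\frac92+\frac2{19}\cdot6=\frac{33}{38}<1,$$
a contradiction. This proves Theorem 1. $\square$

## 8. The constant $11/6$ for large $\Delta$: proof of Theorem 3

For large $\Delta$ the additive constants disappear, and a larger error $k=\Delta/6$ can be afforded. Suppose Theorem 3 fails. Then there is a sequence of pairs $(H,c)$ with $\Delta\to\infty$ such that all copies have $|c|>\frac{11}6\Delta$. As $n>\Delta$, also $n\to\infty$. Put $k=\Delta/6$, so $K=\frac{11}6\Delta$, and $\Delta>2k+2$ once $\Delta>3$. So (7)–(11) hold for all later members of the sequence. Pass to a subsequence with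
$$\frac an\to a^*,\qquad\frac bn\to b^*,\qquad\frac\Delta n\to\rho,\qquad a^*+b^*=1 .$$

**Step 1: $\rho\le\frac6{11}$.** By (9), $n>\frac{11}6\Delta$.

**Step 2: $a^*,b^*\in[\frac25,\frac35]$.** Dividing (7) by $\Delta n$ and taking limits gives $\frac23a^*\le b^*$, because the last term becomes $\frac2n\bigl(2+\frac16\bigr)\to0$. Dividing (8) by $\Delta n$ gives $\frac23b^*\le a^*$, because $\frac{\Delta-2k-2}\Delta\to\frac23$ and $\frac{2K}{\Delta n}\to0$. With $a^*+b^*=1$ this means $a^*\le\frac35$ and $b^*\le\frac35$.

**Step 3: $A_1$ and $B_1$ have at least about $n/4$ vertices.** We have $\frac{k+1}{\Delta-2k-2}\to\frac{1/6}{2/3}=\frac14$, and $\frac k{\Delta-2k-2}$ has the same limit. So (10) gives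
$$\liminf\frac{|A_1|}n\ge a^*-\frac{b^*}4\ge\frac25-\frac3{20}=\frac14,\qquad\liminf\frac{|B_1|}n\ge b^*-\frac{a^*}4\ge\frac14 .$$

**Step 4: the contradiction.** Both $\frac kn$ and $\frac{k+1}n$ tend to $\frac\rho6\le\frac1{11}$. Dividing (11) by $|A_1||B_1|$, which is positive for late members of the sequence, gives
$$1\le\frac k{|B_1|}+\frac{k+1}{|A_1|},$$
and the upper limit of the right side is at most $\frac4{11}+\frac4{11}=\frac8{11}<1$, a contradiction. This proves Theorem 3. $\square$
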